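\title{Two measures of weak non-compactness that are not equivalent in $C[0,1]$}

\begin{abstract}
For a bounded subset $A$ of a Banach space $X$, the De Blasi measure $\omega(A)$ is the distance from $A$ to the weakly compact subsets of $X$, and $\operatorname{wk}(A)$ measures how far the weak$^*$ closure of $A$ in the bidual sticks out of $X$. One always has $\operatorname{wk}\le\omega$. We show that the two measures need not be equivalent in a $C^*$-algebra, which answers a question from a paper of Hamhalter and Kalenda in the negative. Equivalence fails in $C[0,1]$, in $C[0,\omega^\omega]$ and in every infinite-dimensional von Neumann algebra. For a separable commutative algebra $C_0(L)$ the measures are equivalent exactly when some finite Cantor--Bendixson derivative of $L$ is empty, and we determine the best constant.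
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ be a Banach space with closed unit ball $B_X$, regarded as a subspace of its bidual $X^{**}$. For a bounded set $A\subset X$ let $\overline{A}^{w^*}$ be the weak$^*$ closure of $A$ in $X^{**}$. It is weak$^*$ compact, and $A$ is relatively weakly compact if and only if $\overline{A}^{w^*}\subset X$. There are two natural ways to say by how much $A$ fails to be relatively weakly compact: one can ask how well $A$ is approximated by a weakly compact set, or how far $\overline{A}^{w^*}$ gets from $X$. For nonempty sets $A,B$ in $X$ or in $X^{**}$ put $\widehat{\operatorname{d}}(A,B)=\sup\{\operatorname{dist}(a,B): a\in A\}$. For a bounded set $A\subset X$ the \emph{De Blasi measure of weak non-compactness} is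
\[
\omega(A)=\inf\{\widehat{\operatorname{d}}(A,W): W\subset X \text{ weakly compact}\},
\]
and the second measure is
\[
\operatorname{wk}(A)=\widehat{\operatorname{d}}\big(\overline{A}^{w^*},X\big)=\sup\{\operatorname{dist}(F,X): F\in\overline{A}^{w^*}\}.
\]
We write $\omega_X$ and $\operatorname{wk}_X$ when the space matters. Both quantities are multiplied by $|\lambda|$ when $A$ is replaced by $\lambda A$, and
\begin{equation}\label{eq:basic}
\operatorname{wk}(A)\le\omega(A)\le\sup_{a\in A}\|a\|.
\end{equation}
The second inequality comes from $W=\{0\}$. For the first, let $W$ be weakly compact with $\widehat{\operatorname{d}}(A,W)<\delta$. The set $W+\delta B_{X^{**}}$ is weak$^*$ compact and contains $A$, so it contains $\overline{A}^{w^*}$, and each of its points lies within $\delta$ of $W\subset X$. It follows that both measures vanish exactly on the relatively weakly compact sets: for such a set take its weak closure as $W$, and conversely $\operatorname{wk}(A)=0$ gives $\overline{A}^{w^*}\subset X$ because $X$ is norm closed in $X^{**}$.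

The two measures differ in what they demand of the approximants. The inequality $\operatorname{wk}(A)<\delta$ says that each $F\in\overline{A}^{w^*}$ has some element of $X$ within $\delta$, and no relation between the elements chosen for different $F$ is required. The inequality $\omega(A)<\delta$ asks for approximants $w_a$, $a\in A$, that are coherent: every net of them must cluster weakly at a point of $X$. We call the measures \emph{equivalent in $X$} if there is a constant $C>0$, possibly depending on $X$, with $\omega(A)\le C\operatorname{wk}(A)$ for every bounded $A\subset X$. It is known that they are not equivalent in general Banach spaces. The following question comes from the paper of Hamhalter and Kalenda \cite{HK}.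

\medskip
\noindent\textbf{Problem.} \emph{Let $X$ be a $C^*$-algebra. Are $\omega$ and $\operatorname{wk}$ equivalent in $X$?}
\medskip

The simplest cases suggest a positive answer. In a finite-dimensional algebra both measures vanish. In $c_0$ they are equal, and the coherent approximants are obtained by truncation: one cuts off the part of each sequence that has modulus below a fixed level (Proposition~\ref{prop:c0}). Truncation of self-adjoint elements is available in every $C^*$-algebra through the functional calculus. On the other hand, when the argument is carried over to $C(K)$ for a countable compact $K$, it has to be repeated once for each level of accumulation points, and each repetition adds $2$ to the constant. We show that this loss is real, so that the answer to the problem is negative.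

To state the results we fix some notation. Let $\mathbb N=\{1,2,\dots\}$, and let $[\mathbb N]^k$ be the family of all $k$-element subsets of $\mathbb N$. For $m\ge0$ let $K_m$ be the family of all subsets of $\mathbb N$ with at most $m$ elements, with the topology inherited from $\{0,1\}^{\mathbb N}$ when sets are identified with their indicator functions. It is a countable closed subset of $\{0,1\}^{\mathbb N}$, hence a countable compact metrizable space. For a topological space $S$ let $S'$ be the set of its non-isolated points, and define the \emph{Cantor--Bendixson derivatives} by $S^{(0)}=S$ and $S^{(n+1)}=(S^{(n)})'$.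

\begin{theorem}\label{thm:A}
Let $X$ be a Banach space that contains, for every $m\in\mathbb N$, a subspace isometric to $C(K_m)$. Then for every $m$ there is $B\subset B_X$ with $\omega(B)=1$ and $\operatorname{wk}(B)\le\frac1{2m}$. In particular, $\omega$ and $\operatorname{wk}$ are not equivalent in $C[0,1]$.
\end{theorem}

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] Let $X$ be a $C^*$-algebra such that for every $n\in\mathbb N$ there is a self-adjoint $a\in X$ with $(\operatorname{sp}a)^{(n)}\ne\emptyset$. Then the conclusion of Theorem~\ref{thm:A} holds in $X$. This applies to every infinite-dimensional von Neumann algebra.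
\item[(2)] The conclusion of Theorem~\ref{thm:A} holds in $C_0(L)$ for every locally compact Hausdorff space $L$ with $L^{(n)}\ne\emptyset$ for all $n\in\mathbb N$.
\end{enumerate}
\end{theorem}

Thus the measures are not equivalent in $\ell_\infty$ and in $B(\ell_2)$, by (1), nor in $C[0,\omega^\omega]$, by (2). In the separable commutative case the picture is complete.

\begin{theorem}\label{thm:C}
Let $L$ be a locally compact Hausdorff space such that $X=C_0(L)$ is separable and nonzero. Then $\omega$ and $\operatorname{wk}$ are equivalent in $X$ if and only if $L^{(h)}=\emptyset$ for some $h\in\mathbb N$. If $h$ is the least such number, then the least constant $C\ge0$ with $\omega(A)\le C\operatorname{wk}(A)$ for all bounded $A\subset X$ is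
\[
C=2(h-1)\ \text{ if } L^{(h-1)}\text{ is finite},\qquad C=2h-1\ \text{ if } L^{(h-1)}\text{ is infinite}.
\]
\end{theorem}

For example, $C=1$ for $c_0$, $C=2m$ for $C[0,\omega^m]$ and $C=2m-1$ for $C_0([0,\omega^m))$; see Example~\ref{ex:ordinals}. We do not settle whether the measures are equivalent in nonseparable $C_0(L)$ with $L^{(h)}=\emptyset$ for some $h$, or in noncommutative algebras such as $K(\ell_2)$.

Section~\ref{sec:c} shows both the truncation argument and the obstruction in the sequence spaces $c_0$ and $c$. The obstruction is turned into a general lower bound for $\omega$ in Section~\ref{sec:interchange} and applied to explicit subsets of $C(K_m)$ in Section~\ref{sec:families}. Sections~\ref{sec:spectra} and~\ref{sec:height} prove Theorems~\ref{thm:B} and~\ref{thm:C}.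

\section{Tools}\label{sec:tools}

Scalars are complex; the arguments about Banach spaces and spaces of continuous functions work verbatim for real scalars. Isometries and embeddings are linear. We write $\mathbf 1[P]$ for the number that is $1$ if the statement $P$ holds and $0$ otherwise.

\subsection*{Derivatives}
The following three facts hold for all $n$, by induction.
\begin{enumerate}
\item[(D1)] $S^{(n)}$ is closed in $S$, because the isolated points of a space form an open set.
\item[(D2)] If $R\subset S$, then $R^{(n)}\subset S^{(n)}$, because a point that is not isolated in a subspace is not isolated in a larger one.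
\item[(D3)] If $O\subset S$ is open, then $O^{(n)}=O\cap S^{(n)}$, because a point of an open subset of a space is isolated in the subset if and only if it is isolated in the space.
\end{enumerate}
In $K_m$, a set $y$ with $|y|=m$ is isolated, since it is the only element of $K_m$ that contains $y$. If $|y|<m$, then $y\cup\{n\}\to y$ as $n\to\infty$. Hence $K_m'=K_{m-1}$ and $K_m^{(m)}=\{\emptyset\}$.

\subsection*{The bidual of $C_0(M)$ for countable $M$}
For a locally compact Hausdorff space $M$ let $\alpha M=M\cup\{\infty\}$ be its one-point compactification, where $\infty$ is isolated if $M$ is compact. We identify $C_0(M)$ with $\{f\in C(\alpha M):f(\infty)=0\}$. If $q$ is a point of a compact Hausdorff space $T$, then $T=\alpha(T\setminus\{q\})$ with $q$ as the point at infinity. Let $M$ be countable. Then every finite measure on $M$ is a sum of point masses, so $C_0(M)^*=\ell_1(M)$ and $C_0(M)^{**}=\ell_\infty(M)$, and on bounded subsets of $\ell_\infty(M)$ the weak$^*$ topology is the topology of pointwise convergence. So for a bounded $A\subset C_0(M)$ the set $\overline{A}^{w^*}$ consists of the pointwise limits of nets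 in $A$, every net in $A$ has a pointwise convergent subnet, and $A$ is relatively weakly compact if and only if all these limits belong to $C_0(M)$.

\subsection*{Operators}
The measure $\operatorname{wk}$ behaves well under operators.

\begin{lemma}\label{lem:op}
If $R:Y\to X$ is a bounded linear operator and $A\subset Y$ is bounded, then $\operatorname{wk}_X(RA)\le\|R\|\operatorname{wk}_Y(A)$.
\end{lemma}

\begin{proof}
The operator $R^{**}$ is weak$^*$-to-weak$^*$ continuous and extends $R$. So $R^{**}\big(\overline{A}^{w^*}\big)$ is weak$^*$ compact and contains $RA$, and therefore it contains $\overline{RA}^{w^*}$. For $F\in\overline{A}^{w^*}$ and $G\in Y$ we have $\operatorname{dist}(R^{**}F,X)\le\|R^{**}F-RG\|\le\|R\|\,\|F-G\|$.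
\end{proof}

\subsection*{Extension operators}
Let $T$ be a nonempty closed subset of a compact metrizable space $M$. The Borsuk--Dugundji theorem provides a linear map $E:C(T)\to C(M)$ with $Ef|_T=f$ and $\|Ef\|=\|f\|$ for all $f$; we call it an \emph{extension operator}. For $M\subset\mathbb R$, the only case needed for Theorems~\ref{thm:A} and~\ref{thm:B}, there is an explicit one. Extend $f\in C(T)$ to $\mathbb R$ by linear interpolation on each bounded gap $(a,b)$ of $T$ and by the constants $f(\min T)$ and $f(\max T)$ on the two unbounded gaps, and restrict to $M$. This is linear in $f$, and the values on a gap $(a,b)$ lie in the segment $[f(a),f(b)]$, so the norm is preserved. The extension is continuous on the closure of each gap. If $t\in T$ is a limit from the right of points $s\in T$, then the values on $[t,s]$ lie in the convex hull of $f(T\cap[t,s])$, which shrinks to $f(t)$ as $s\to t$; the left side is symmetric.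

\begin{lemma}\label{lem:ext}
Let $M$ be compact metrizable, $q\in M$, and $T\subset M$ nonempty and closed. Put $Z=\{g\in C(M):g(q)=0\}$.
\begin{enumerate}
\item[(a)] If $q\in T$, an extension operator maps $\{f\in C(T):f(q)=0\}$ isometrically into $Z$.
\item[(b)] If $q\notin T$, then $C(T)$ embeds isometrically into $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) holds because $Ef(q)=f(q)$. In (b) the point $q$ is isolated in the closed set $T\cup\{q\}$; put $f(q)=0$ for $f\in C(T)$ and apply (a) to $T\cup\{q\}$.
\end{proof}

\subsection*{Truncation}
For $r>0$ define $S_r:\mathbb C\to\mathbb C$ by $S_r(0)=0$ and $S_r(z)=z\max\{0,1-r/|z|\}$ for $z\ne0$. This map moves $z$ toward $0$ by the distance $\min\{r,|z|\}$. It is continuous, $|S_r(z)|\le|z|$, $|S_r(z)-z|\le r$, and $S_r(z)=0$ if and only if $|z|\le r$.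

\subsection*{Ultrafilter limits}
Fix a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. Every sequence $(a_n)$ in a compact Hausdorff space has a unique limit $\lim_{n\to\mathcal U}a_n$. It does not depend on finitely many terms, it lies in every closed set that contains all but finitely many terms, it commutes with continuous maps, and it equals the ordinary limit when that exists.

\section{The spaces $c_0$ and $c$}\label{sec:c}

\begin{proposition}\label{prop:c0}
For every bounded $A\subset c_0$ we have $\omega(A)=\operatorname{wk}(A)$.
\end{proposition}

\begin{proof}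
Let $\eta>\operatorname{wk}(A)$ and $v_f=S_\eta\circ f$ for $f\in A$. Then $v_f\in c_0$, the family $(v_f)$ is bounded, and $\|v_f-f\|\le\eta$. Let $V$ be the pointwise limit of a net $(v_{f_\alpha})$. Passing to a subnet, $f_\alpha\to F\in\overline{A}^{w^*}$ pointwise, and $V=S_\eta\circ F$ by continuity of $S_\eta$. Choose $G\in c_0$ with $\|F-G\|<\eta$. For all but finitely many $n$ we have $|G(n)|\le\eta-\|F-G\|$, hence $|F(n)|\le\eta$ and $V(n)=0$. So $V\in c_0$, the set $\{v_f:f\in A\}$ is relatively weakly compact, and $\omega(A)\le\eta$. Together with \eqref{eq:basic} this gives the claim.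
\end{proof}

The proof works because every approximant $G$ has the same value $0$ at infinity. In the space $c$ of convergent sequences that value is free, and a gap between the measures appears. Identify $K_1$ with $\alpha\mathbb N$ by $\{n\}\leftrightarrow n$ and $\emptyset\leftrightarrow\infty$, so that $C(K_1)=c$, and write a function on $\alpha\mathbb N$ as $(F(1),F(2),\dots;F(\infty))$.

Consider first the elements $(1,\dots,1,0,0,\dots;0)$ of $c$. Their only discontinuous cluster point is $F_+=(1,1,\dots;0)$. If $G\in c$, then $\|F_+-G\|\ge\max\{|1-G(\infty)|,|G(\infty)|\}\ge\frac12$, with equality only if $G(\infty)=\frac12$. The constant function $\frac12$ is within $\frac12$ of the whole family, so here $\omega=\operatorname{wk}=\frac12$. One change of value gives no gap. Two changes do.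

\begin{example}\label{ex:c}
For $x_1<x_2$ in $\mathbb N$ let $f_{x_1x_2}\in c$ be equal to $1$ on $[1,x_1)$, to $-1$ on $[x_1,x_2)$, and to $0$ on $[x_2,\infty]$. Let $A$ be the set of all these functions. We claim that $\operatorname{wk}_c(A)=\frac12$ and $\omega_c(A)=1$.

Along a subnet each of $x_1,x_2$ is constant or tends to infinity, so the discontinuous cluster points of $A$ are $F_+$ and the functions $F_{x_1}=(1,\dots,1,-1,-1,\dots;0)$ with the first $-1$ at $x_1$. The function $F_{x_1}$ is within $\frac12$ of $(\frac12,\dots,\frac12,-\frac12,-\frac12,\dots;-\frac12)\in c$. Hence $\operatorname{wk}_c(A)=\frac12$. The best approximants are not coherent. As above, a best approximant of $F_{x_1}$ must have the value $-\frac12$ at $\infty$, whereas $F_{x_1}\to F_+$ pointwise as $x_1\to\infty$, and a best approximant of $F_+$ must have the value $+\frac12$ at $\infty$.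

To see how much coherence costs, let $W\subset c$ be weakly compact and let $w_{x_1x_2}\in W$ satisfy $\|f_{x_1x_2}-w_{x_1x_2}\|<\delta$. Take the weak limits $w_{x_1}=\lim_{x_2\to\mathcal U}w_{x_1x_2}$ and $w=\lim_{x_1\to\mathcal U}w_{x_1}$ in $W$. Weak limits are pointwise limits on $\alpha\mathbb N$, so
\[
|w_{x_1}(n)-1|\le\delta\ \ (n<x_1),\qquad |w_{x_1}(n)+1|\le\delta\ \ (x_1\le n<\infty).
\]
Since $w_{x_1}$ is continuous, the second estimate gives $|w_{x_1}(\infty)+1|\le\delta$, and therefore $|w(\infty)+1|\le\delta$. The first estimate gives $|w(n)-1|\le\delta$ for every $n$, and since $w$ is continuous, $|w(\infty)-1|\le\delta$. Hence $2\le2\delta$, and $\omega_c(A)=1$ by \eqref{eq:basic}.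
\end{example}

The set $A$ lies in $c_0$, and there $\operatorname{wk}_{c_0}(A)=1$, since $(1,1,\dots)$ has distance $1$ from $c_0$. So the inequality in Lemma~\ref{lem:op} can be strict for an isometric embedding.

In the example the single number $w(\infty)$ was computed in two ways,
\[
\lim_{n}\lim_{x_1}\lim_{x_2}w_{x_1x_2}(n)=w(\infty)=\lim_{x_1}\lim_{n}\lim_{x_2}w_{x_1x_2}(n).
\]
On the left $n$ stays below $x_1$, where $f_{x_1x_2}(n)=1$; on the right it stays between $x_1$ and $x_2$, where $f_{x_1x_2}(n)=-1$. Weak compactness allows the limits over the points and over the functions to be interchanged. For the set $A$ itself the two orders give results that differ by $2$, while a single cluster point of $A$ has a jump of height only $1$.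

\section{A lower bound for $\omega$ by interchange of limits}\label{sec:interchange}

Two extensions of this argument are needed. The number of limits must be arbitrary. Also, the bound must hold in a larger space $X\supset C(K_m)$, which has more weakly compact sets; their elements are no longer functions on $K_m$, so point evaluations have to be replaced by functionals on $X$.

Let $k,m\in\mathbb N$. A \emph{pattern} is an $m$-element subset $\sigma$ of $\{1,\dots,k+m\}$. For a set $z=\{z_1<\dots<z_l\}\subset\mathbb N$ with $0\le l\le k+m$ put
\[
y_\sigma(z)=\{z_j:j\le l,\ j\in\sigma\},\qquad x_\sigma(z)=\{z_j:j\le l,\ j\notin\sigma\}.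
\]
If $l=k+m$, then $x_\sigma(z)\in[\mathbb N]^k$ and $y_\sigma(z)\in[\mathbb N]^m$, and $\sigma$ records how these two disjoint sets interlace. We say that $(x,y)$ \emph{has pattern $\sigma$} if $x=x_\sigma(z)$ and $y=y_\sigma(z)$ for some $z\in[\mathbb N]^{k+m}$.

\begin{lemma}\label{lem:interchange}
Let $X$ be a Banach space, $(e_x)_{x\in[\mathbb N]^k}$ a bounded family in $X$, and $(\varphi_y)_{y\in[\mathbb N]^m}$ a family in $B_{X^*}$. Let $\sigma,\tau$ be patterns and $c_\sigma,c_\tau$ scalars such that $\varphi_y(e_x)=c_\sigma$ whenever $(x,y)$ has pattern $\sigma$, and $\varphi_y(e_x)=c_\tau$ whenever $(x,y)$ has pattern $\tau$. Then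
\[
\omega\big(\{e_x:x\in[\mathbb N]^k\}\big)\ge\tfrac12|c_\sigma-c_\tau|.
\]
\end{lemma}

\begin{proof}
Let $\delta>\omega(\{e_x\})$. There are a weakly compact set $W\subset X$ and $w_x\in W$ with $\|e_x-w_x\|<\delta$ for all $x\in[\mathbb N]^k$. We extend both families to smaller index sets by downward induction on the cardinality:
\begin{align*}
w_x&=\text{weak-}\lim_{n\to\mathcal U}w_{x\cup\{n\}}\in W &&\text{for } |x|<k,\\
\varphi_y&=\text{weak$^*$-}\lim_{n\to\mathcal U}\varphi_{y\cup\{n\}}\in B_{X^*} &&\text{for } |y|<m,
\end{align*}
where $n$ runs through the integers larger than all elements of $x$, respectively $y$. The limits exist because $W$ is weakly compact and $B_{X^*}$ is weak$^*$ compact. These definitions do not involve any pattern.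

For $|z|\le k+m$ put $\Phi(z)=\varphi_{y_\sigma(z)}\big(w_{x_\sigma(z)}\big)$. We claim that
\begin{equation}\label{eq:martingale}
\Phi(z)=\lim_{n\to\mathcal U}\Phi(z\cup\{n\})\qquad\text{for } |z|=l<k+m,
\end{equation}
where $n$ runs through the integers larger than all elements of $z$. Write $x=x_\sigma(z)$ and $y=y_\sigma(z)$. If $l+1\notin\sigma$, then $|x|<k$ and $\Phi(z\cup\{n\})=\varphi_y(w_{x\cup\{n\}})$, which tends to $\varphi_y(w_x)$ because $\varphi_y\in X^*$ and $w_x$ is a weak limit. If $l+1\in\sigma$, then $|y|<m$ and $\Phi(z\cup\{n\})=\varphi_{y\cup\{n\}}(w_x)$, which tends to $\varphi_y(w_x)$ because $w_x\in X$ and $\varphi_y$ is a weak$^*$ limit. In both cases finitely many values of $n$ are left out, which does not change a limit along $\mathcal U$.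

If $|z|=k+m$, then $|\Phi(z)-c_\sigma|=|\varphi_y(w_x-e_x)|<\delta$. By \eqref{eq:martingale} and downward induction on $|z|$ we get $|\Phi(z)-c_\sigma|\le\delta$ for all $z$, and $z=\emptyset$ gives $|\varphi_\emptyset(w_\emptyset)-c_\sigma|\le\delta$. The same argument for $\tau$ gives $|\varphi_\emptyset(w_\emptyset)-c_\tau|\le\delta$, with the same number $\varphi_\emptyset(w_\emptyset)$. Hence $|c_\sigma-c_\tau|\le2\delta$.
\end{proof}

Weak compactness of $W$ is used once: it puts the limits $w_x$ in $X$. For a merely bounded $W$ they would be weak$^*$ limits in $X^{**}$, which need not be weak$^*$ continuous on $X^*$, and the second case of \eqref{eq:martingale} would fail.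

\section{Alternating block functions on $K_m$}\label{sec:families}

We look for functions $f_x$ on $K_m$ whose values at two patterns differ by $2m$, while each cluster point still has a jump of height only $1$. In Example~\ref{ex:c} the set $x$ cuts $\mathbb N$ into blocks with alternating signs, and the point reads the sign of its block. A point $y$ of $K_m$ has up to $m$ elements and can add up $m$ signs, so we want $m$ blocks of each sign.

Fix $m\in\mathbb N$ and put $k=2m$. For $x=\{x_1<\dots<x_k\}\in[\mathbb N]^k$ put $x_0=1$ and let $I_i=[x_i,x_{i+1})\cap\mathbb N$, $0\le i<k$, be the \emph{blocks} of $x$ ($I_0$ is empty if $x_1=1$). A block is \emph{hit} by $y\in K_m$ if it meets $y$. Define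
\[
f_x(y)=\sum_{i=0}^{k-1}(-1)^i\,\mathbf 1[\,y\cap I_i\ne\emptyset\,],\qquad y\in K_m .
\]
For $m=1$ these are the functions of Example~\ref{ex:c}.

The odd constants in Theorem~\ref{thm:C} require a family in
\[
Y_m=\{f\in C(K_m):f(\emptyset)=0\}=C_0(K_m\setminus\{\emptyset\}).
\]
The functions $f_x$ do lie in $Y_m$, but as $x_1\to\infty$ they converge pointwise to $\mathbf 1[y\ne\emptyset]$, and this function has distance $1$ from $Y_m$, because every $G\in Y_m$ satisfies $G(\{n\})\to0$. The jump at $\emptyset$ cannot be split in half by adding a constant, so we halve it in the definition. Let $g_x(y)=0$ if $y$ hits no block of $x$, and otherwise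
\[
g_x(y)=f_x(y)-\tfrac12(-1)^{\iota},\qquad \iota=\text{the least index of a block hit by } y .
\]
Thus in $g_x$ the first block that is hit has weight $\frac12$ instead of $1$.

Both $f_x(y)$ and $g_x(y)$ depend only on $y\cap[1,x_k)$, that is, on finitely many coordinates, so $f_x$ and $g_x$ are continuous on $K_m$. At most $m$ blocks are hit, so $\|f_x\|\le m$ and $\|g_x\|\le m-\frac12$. Put
\[
A_m=\{f_x:x\in[\mathbb N]^k\}\subset C(K_m),\qquad A_m^0=\{g_x:x\in[\mathbb N]^k\}\subset Y_m .
\]

The measure $\operatorname{wk}$ of these sets does not grow with $m$. A cluster point is a limit in $x$ at fixed finite $y$; all elements of $x$ that tend to infinity pass $y$, so only one block becomes unbounded and the later ones disappear.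

\begin{lemma}\label{lem:wk}
$\operatorname{wk}_{C(K_m)}(A_m)\le\frac12$ and $\operatorname{wk}_{Y_m}(A_m^0)\le\frac12$.
\end{lemma}

\begin{proof}
Let $F$ be the pointwise limit of a net $(f_{x^\alpha})$, respectively $(g_{x^\alpha})$. Since $K_k$ is compact, we may assume that $x^\alpha\to x'=\{x_1<\dots<x_s\}$ in $K_k$, where $0\le s\le k$. If $s=k$, then eventually $x^\alpha\supset x'$, so $x^\alpha=x'$ and $F$ belongs to the space. Let $s<k$ and $x_0=1$. For every $N\ge x_s$ we eventually have $x^\alpha\cap[1,N]=x'$. So eventually the first $s$ elements of $x^\alpha$ are $x_1,\dots,x_s$, and the next one tends to infinity. Fix $y\in K_m$. Once $x^\alpha_{s+1}$ exceeds all elements of $y$, the blocks of $x^\alpha$ with index larger than $s$ miss $y$, and the block with index $s$ is hit if and only if $y\cap[x_s,\infty)\ne\emptyset$. Put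
\[
a(y)=\sum_{i<s}(-1)^i\,\mathbf 1\big[\,y\cap[x_i,x_{i+1})\ne\emptyset\,\big],\qquad b(y)=\mathbf 1\big[\,y\cap[x_s,\infty)\ne\emptyset\,\big].
\]
The function $a$ depends only on $y\cap[1,x_s)$ and is continuous.

For $A_m$ we obtain $F=a+(-1)^sb$. The function $G=a+\frac12(-1)^s$ is continuous, and $|F-G|=|b-\frac12|=\frac12$ everywhere.

For $A_m^0$ let $N=\{y\in K_m:y\cap[1,x_s)\ne\emptyset\}$, a clopen set that does not contain $\emptyset$. For $y\in N$ the least index $\iota=\iota(y)$ of a hit block is smaller than $s$ and depends only on $y\cap[1,x_s)$, and $F=a-\frac12(-1)^\iota+(-1)^sb$. For $y\notin N$ the only block that can be hit is the one with index $s$, so $F=\frac12(-1)^sb$. Let $G=a-\frac12(-1)^\iota+\frac12(-1)^s$ on $N$ and $G=0$ off $N$. Then $G$ is continuous and $G(\emptyset)=0$, so $G\in Y_m$. On $N$ we have $|F-G|=|b-\frac12|=\frac12$, and off $N$ we have $|F-G|=\frac12b\le\frac12$.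
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.7]
\foreach \y in {0,1.5} {
  \draw[->] (0,\y) -- (4.7,\y);
  \foreach \i in {0,1,2,3,4} {\draw (\i,\y-0.1) -- (\i,\y+0.1); \node[below] at (\i,\y-0.1) {$x_{\i}$};}
  \foreach \i/\s in {0/+,1/-,2/+,3/-} {\node[above] at (\i+0.5,\y+0.1) {$\s$};}
}
\node[circle,fill,inner sep=1.5pt,label=below:$y_1$] at (0.5,1.5) {};
\node[circle,fill,inner sep=1.5pt,label=below:$y_2$] at (2.5,1.5) {};
\node[circle,fill,inner sep=1.5pt,label=below:$y_1$] at (1.5,0) {};
\node[circle,fill,inner sep=1.5pt,label=below:$y_2$] at (3.5,0) {};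
\node[left] at (-0.15,1.5) {$\sigma$};
\node[left] at (-0.15,0) {$\tau$};
\node[right] at (4.75,1.5) {$f_x(y)=2$};
\node[right] at (4.75,0) {$f_x(y)=-2$};
\end{tikzpicture}
\caption{The case $m=2$. The set $x=\{x_1<\dots<x_4\}$, with $x_0=1$, cuts $\mathbb N$ into four bounded blocks of alternating sign, and $f_x(y)$ is the sum of the signs of the blocks that meet $y=\{y_1,y_2\}$. In the interlacing pattern $\sigma$ both positive blocks are met, in $\tau$ both negative ones.}
\label{fig:patterns}
\end{figure}

In the iterated limits of Lemma~\ref{lem:interchange} the elements of $x$ and of $y$ go to infinity in turns, and all blocks remain visible.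

\begin{lemma}\label{lem:omega}
Let $X$ be a Banach space.
\begin{enumerate}
\item[(a)] If $J:C(K_m)\to X$ is a bounded operator with $\|Jf\|\ge\|f\|$ for all $f$, then $\omega_X(JA_m)\ge m$, with equality if $J$ is isometric.
\item[(b)] If $J:Y_m\to X$ is a bounded operator with $\|Jf\|\ge\|f\|$ for all $f$, then $\omega_X(JA_m^0)\ge m-\frac12$, with equality if $J$ is isometric.
\end{enumerate}
\end{lemma}

\begin{proof}
For $y\in[\mathbb N]^m$ the functional $Jf\mapsto f(y)$ on the range of $J$ has norm at most $1$, since $|f(y)|\le\|f\|\le\|Jf\|$. Let $\varphi_y\in B_{X^*}$ be a Hahn--Banach extension. Take $e_x=Jf_x$ in (a) and $e_x=Jg_x$ in (b), so that $\varphi_y(e_x)$ equals $f_x(y)$, respectively $g_x(y)$. Consider the patterns $\sigma=\{3j-2:1\le j\le m\}$ and $\tau=\{3j-1:1\le j\le m\}$, that is,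
\begin{align*}
\sigma&:\quad y_1<x_1<x_2<y_2<x_3<x_4<\dots<y_m<x_{2m-1}<x_{2m},\\
\tau&:\quad x_1<y_1<x_2<x_3<y_2<x_4<\dots<x_{2m-1}<y_m<x_{2m};
\end{align*}
see Figure~\ref{fig:patterns}. In pattern $\sigma$ the element $y_j$ lies in $I_{2j-2}$, so exactly the $m$ blocks with even index are hit, $f_x(y)=m$ and $g_x(y)=m-\frac12$. In pattern $\tau$ it lies in $I_{2j-1}$, so exactly the $m$ blocks with odd index are hit, $f_x(y)=-m$ and $g_x(y)=-(m-\frac12)$. Lemma~\ref{lem:interchange} gives the lower bounds. If $J$ is isometric, the upper bounds follow from \eqref{eq:basic} and the norm estimates for $f_x$ and $g_x$.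
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $J:C(K_m)\to X$ be an isometric embedding and $B=\frac1mJA_m$. Then $B\subset B_X$, $\omega(B)=1$ by Lemma~\ref{lem:omega}(a), and $\operatorname{wk}(B)\le\frac1{2m}$ by Lemmas~\ref{lem:op} and~\ref{lem:wk}. An inequality $\omega\le C\operatorname{wk}$ would give $C\ge2m$ for every $m$, so the measures are not equivalent in $X$.

The space $C[0,1]$ satisfies the hypothesis. Indeed, $\{0,1\}^{\mathbb N}$ is homeomorphic to the Cantor set, so $K_m$ is homeomorphic to a closed set $T\subset[0,1]$, and an extension operator embeds $C(T)$ isometrically into $C[0,1]$.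
\end{proof}

\begin{remark}\label{rem:iso}
Isometric copies are not essential. If $J:C(K_m)\to X$ satisfies $\|f\|\le\|Jf\|\le d\|f\|$, then $\omega_X(JA_m)\ge m$ by Lemma~\ref{lem:omega}(a) and $\operatorname{wk}_X(JA_m)\le d/2$ by Lemmas~\ref{lem:op} and~\ref{lem:wk}, so any constant $C$ with $\omega\le C\operatorname{wk}$ is at least $2m/d$. Hence $\omega$ and $\operatorname{wk}$ are not equivalent in $X$ if $X$ contains $d_m$-isomorphic copies of $C(K_m)$ with $\liminf_m d_m/m=0$. This is the case, with constant $d_m$, if $X$ contains an isomorphic copy of $C[0,1]$.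
\end{remark}

\section{Copies of $K_m$ in spectra}\label{sec:spectra}

To apply Theorem~\ref{thm:A} to a $C^*$-algebra we find $K_m$ inside the spectrum of a self-adjoint element. The next lemma shows that $K_m$ occurs around every point of the $m$-th derivative of a metrizable space.

\begin{lemma}\label{lem:copy}
Let $M$ be a metrizable space, $m\ge0$, $p\in M^{(m)}$, and $U$ an open neighborhood of $p$. There are a compact set $T\subset U$ and a homeomorphism $K_m\to T$ that maps $\emptyset$ to $p$.
\end{lemma}

\begin{proof}
We first describe $K_m$ recursively. For $m\ge1$ the set $K_m\setminus\{\emptyset\}$ is the disjoint union of the clopen sets $\{y:\min y=n\}$, $n\in\mathbb N$. Each of them is homeomorphic to $K_{m-1}$ by the map $y\mapsto\{j-n:j\in y,\ j>n\}$. So $K_m$ is the one-point compactification of the topological sum of countably many copies of $K_{m-1}$, with $\emptyset$ as the point at infinity.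

We argue by induction on $m$. For $m=0$ take $T=\{p\}$. Let $m\ge1$ and let $d$ be a metric on $M$. Since $p$ is not isolated in $M^{(m-1)}$, there are points $p_n\in M^{(m-1)}\cap U$ such that $r_n=d(p_n,p)$ satisfies $0<r_{n+1}\le r_n/3$. Let $U_n$ be the intersection of $U$ with the open ball of radius $r_n/2$ around $p_n$. Points $t\in U_n$ satisfy $r_n/2<d(t,p)<3r_n/2$, so the sets $U_n$ are pairwise disjoint, do not contain $p$, and converge to $p$. By induction there are copies $T_n\subset U_n$ of $K_{m-1}$. Put $T=\{p\}\cup\bigcup_nT_n$. A sequence in $T$ either has infinitely many terms in one compact set $T_n\cup\{p\}$ or meets infinitely many $T_n$ and then has a subsequence converging to $p$; so $T$ is compact. Each $T_n=T\cap U_n$ is open in $T$, so $T\setminus\{p\}$ is the topological sum of the $T_n$. Thus $T$ is the one-point compactification of that sum, with $p$ at infinity.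
\end{proof}

Recall that the spectrum $S=\operatorname{sp}a$ of a self-adjoint element $a$ of a $C^*$-algebra $X$, computed in the unitization if $X$ has no unit, is a compact subset of $\mathbb R$, and that the continuous functional calculus maps
\[
C_0(S\setminus\{0\})=\{g\in C(S\cup\{0\}):g(0)=0\}
\]
isometrically onto the $C^*$-subalgebra of $X$ generated by $a$. Only functions vanishing at $0$ are available, so the copy of $K_m$ has to avoid $0$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $m\in\mathbb N$ and choose a self-adjoint $a\in X$ whose spectrum $S$ satisfies $S^{(m+1)}\ne\emptyset$. Then $S^{(m)}$ has a non-isolated point, so it is infinite and contains some $p\ne0$. Lemma~\ref{lem:copy} gives a compact set $T\subset S\setminus\{0\}$ homeomorphic to $K_m$. By Lemma~\ref{lem:ext}(b), applied to $M=S\cup\{0\}$ and $q=0$, the space $C(T)$ embeds isometrically into $C_0(S\setminus\{0\})$, hence into $X$. So Theorem~\ref{thm:A} applies.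

Now let $X$ be an infinite-dimensional von Neumann algebra on a Hilbert space $H$. We recall why $X$ contains a sequence $(p_n)$ of nonzero pairwise orthogonal projections. Let $Z$ be a maximal abelian self-adjoint subalgebra of $X$. Suppose that $Z$ is finite-dimensional, spanned by orthogonal projections $e_1,\dots,e_l$ with sum $1$. A self-adjoint element of $e_iXe_i$ commutes with $Z$, so it lies in $Z$ by maximality; hence $e_iXe_i=\mathbb Ce_i$. If $u,v\in e_iXe_j$ and $u\ne0$, then $uu^*=\lambda e_i$ with $\lambda>0$ and $u^*v\in\mathbb Ce_j$, so $v=\lambda^{-1}u(u^*v)\in\mathbb Cu$. Then $\dim X\le l^2$, a contradiction. So $Z$ is an infinite-dimensional abelian von Neumann algebra, and since it is the norm-closed span of its projections, it has infinitely many. If a projection $e\in Z$ dominates infinitely many projections of $Z$, split it as $e=e'+e''$ with nonzero projections $e',e''\in Z$; as every projection $r\le e$ in $Z$ equals $re'+re''$, one of the two, say $e'$, again dominates infinitely many. Set $e''$ aside and continue with $e'$. Starting from $e=1$, the projections set aside form the required sequence.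

Let $(q_n)$ be a dense sequence in $[0,1]$. For $\xi\in H$ the vectors $q_np_n\xi$ are orthogonal and $\sum\|q_np_n\xi\|^2\le\|\xi\|^2$, so $a=\sum q_np_n$ converges strongly to an element of $X$ with $0\le a\le1$, and $\operatorname{sp}a\subset[0,1]$. From $(a-q_n)p_n=0$ and $p_n\ne0$ we get $q_n\in\operatorname{sp}a$. The spectrum is closed, so $\operatorname{sp}a=[0,1]$, and $[0,1]^{(n)}=[0,1]$ for all $n$.
\end{proof}

In part (2) the space $L$ need not be metrizable, so Lemma~\ref{lem:copy} cannot be applied to $L$ itself. Instead we map $L$ to the real line by a function whose range keeps a nonempty $n$-th derivative.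

\begin{lemma}\label{lem:range}
Let $L$ be a locally compact Hausdorff space, $j\ge0$, $p\in L^{(j)}$, and $U$ an open neighborhood of $p$. There is a continuous $f:L\to[0,2]$ with compact support contained in $U$ and $1\in f(L)^{(j)}$.
\end{lemma}

\begin{proof}
We use induction on $j$. For $j=0$ Urysohn's lemma gives such an $f$ with $f(p)=1$. Let $j\ge1$. Choose an open $V_0\ni p$ with compact closure contained in $U$, and a continuous $u:L\to[0,1]$ with compact support in $U$ and $u=1$ on $V_0$. Every neighborhood of $p$ contains a point of $L^{(j-1)}$ other than $p$, and $L$ is Hausdorff. So we can choose inductively points $p_n\in L^{(j-1)}\cap V_{n-1}\setminus\{p\}$ and disjoint open sets $U_n\ni p_n$ and $V_n\ni p$ contained in $V_{n-1}$. For $i>n$ we have $U_i\subset V_{i-1}\subset V_n$, so the sets $U_n$ are pairwise disjoint subsets of $V_0$. The points $p_n$ need not converge to $p$; the convergence will take place in the range.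

Let $f_n$ be given by the induction hypothesis for $p_n$, $U_n$ and $j-1$, and put $f=u+\sum_n2^{-n}f_n$. The series converges uniformly, so $f$ is continuous. At each point at most one $f_n$ is nonzero and $2^{-n}f_n\le1$, so $0\le f\le2$. Off $V_0$ we have $f=u$, so the support of $f$ is that of $u$. If $f_n(t)\ne0$, then $t\in U_n\subset V_0$ and $f(t)=1+2^{-n}f_n(t)$. Hence
\[
f(L)\supset1+2^{-n}\big(f_n(L)\setminus\{0\}\big).
\]
By (D3), $1\in f_n(L)^{(j-1)}$ implies $1\in(f_n(L)\setminus\{0\})^{(j-1)}$, and then (D2) gives $1+2^{-n}\in f(L)^{(j-1)}$ for all $n$. The set $f(L)$ is compact because $f$ has compact support, so $f(L)^{(j-1)}$ is closed in $\mathbb R$ by (D1). It contains the distinct points $1+2^{-n}$, so it contains $1$ as a non-isolated point. Thus $1\in f(L)^{(j)}$.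
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Given $n$, take $p\in L^{(n)}$ and let $f$ be as in Lemma~\ref{lem:range} with $j=n$ and $U=L$. Then $f$ is a self-adjoint element of $C_0(L)$ and $f(L)\subset\operatorname{sp}f$, so $1\in(\operatorname{sp}f)^{(n)}$ by (D2). Part (1) applies; here the functional calculus is the map $g\mapsto g\circ f$.
\end{proof}

\section{Spaces of finite Cantor--Bendixson height}\label{sec:height}

The upper bound in Theorem~\ref{thm:C} is obtained by passing from $M'$ to $M$, one derivative at a time. Suppose that the restrictions of the functions $f\in A$ to $M'$ have coherent approximants $v_f$. An extension operator turns them into coherent functions $Ev_f$ on $M$, but $f-Ev_f$ is small only on $M'$. The error at the isolated points is corrected by truncation, as in $c_0$. The level of truncation has to be high enough that the corrections have finitely supported limits, and this determines the cost of the step. If $M'$ is closed in $M$, then $f|_{M'}\in C_0(M')$ for $f\in C_0(M)$; we write $A|_{M'}=\{f|_{M'}:f\in A\}$.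

\begin{proposition}\label{prop:step}
Let $M$ be a countable locally compact Hausdorff space such that $\alpha M$ is metrizable and $M'\ne\emptyset$. For every bounded $A\subset C_0(M)$,
\[
\omega_{C_0(M)}(A)\le\omega_{C_0(M')}(A|_{M'})+2\operatorname{wk}_{C_0(M)}(A).
\]
\end{proposition}

\begin{proof}
Let $\rho>\omega(A|_{M'})$, $\eta>\operatorname{wk}(A)$ and $r=\rho+2\eta$. We show that $\omega(A)\le r$. Choose a weakly compact $W\subset C_0(M')$ and $v_f\in W$ with $\|v_f-f|_{M'}\|\le\rho$ for $f\in A$. By (D1) the set $M'\cup\{\infty\}$ is closed in $\alpha M$, and it is the space $\alpha M'$. By Lemma~\ref{lem:ext}(a) an extension operator $E$ maps $C_0(M')$ isometrically into $C_0(M)$. Put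
\[
u_f=S_r\circ(f-Ev_f),\qquad w_f=Ev_f+u_f .
\]
Then $u_f\in C_0(M)$, because $S_r$ is continuous and $S_r(0)=0$, and the family $(u_f)$ is bounded, because $|u_f|\le|f-Ev_f|$. Since $w_f-f=u_f-(f-Ev_f)$ and $|S_r(z)-z|\le r$, we have $\|w_f-f\|\le r$. The set $EW$ is weakly compact, and the sum of two weakly compact sets is weakly compact. So it remains to prove that $\{u_f:f\in A\}$ is relatively weakly compact.

Let $u$ be the pointwise limit of a net $(u_{f_\alpha})$. Passing to subnets, we may assume that $f_\alpha\to F\in\overline{A}^{w^*}$ pointwise on $M$ and $v_{f_\alpha}\to v\in W$ weakly. Then $Ev_{f_\alpha}\to Ev$ weakly, hence pointwise, and so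
\[
u=S_r\circ(F-Ev),\qquad |F-Ev|=|F-v|\le\rho\ \text{ on } M'.
\]
Consequently the support $P=\{t\in M:|F(t)-Ev(t)|>r\}$ of $u$ consists of isolated points of $M$. If $P$ is finite, then $u\in C_0(M)$ and we are done.

Suppose that $P$ is infinite. Since $\alpha M$ is compact metrizable, there are distinct $t_i\in P$ converging to some $s\in\alpha M$. A limit of distinct points is not isolated, so $s\in M'\cup\{\infty\}$. Choose $G\in C_0(M)$ with $\beta=\|F-G\|<\eta$. If $s\in M'$, then
\begin{align*}
|F(t_i)-Ev(t_i)|&\le|F(t_i)-G(t_i)|+|G(t_i)-G(s)|+|G(s)-F(s)|\\
&\qquad+|F(s)-Ev(s)|+|Ev(s)-Ev(t_i)|.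
\end{align*}
The first and third terms are at most $\beta$, the fourth is at most $\rho$, and the other two tend to $0$ by continuity of $G$ and $Ev$. So $\limsup_i|F(t_i)-Ev(t_i)|\le2\beta+\rho<r$. If $s=\infty$, then
\[
|F(t_i)-Ev(t_i)|\le|F(t_i)-G(t_i)|+|G(t_i)|+|Ev(t_i)|,
\]
and the upper limit is at most $\beta<r$. Both cases contradict $t_i\in P$.
\end{proof}

The factor $2$ is the height of a jump: a function within $\beta$ of a continuous one can have $|F(t_i)-F(s)|$ as large as $2\beta$, as $F_+$ in Section~\ref{sec:c} shows. At $\infty$ the approximant is tied to the value $0$, and only one $\beta$ is lost.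

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $L^{(n)}\ne\emptyset$ for all $n$, the measures are not equivalent by Theorem~\ref{thm:B}(2). Suppose that $h\in\mathbb N$ is least with $L^{(h)}=\emptyset$. The space $C(\alpha L)$ is spanned by $X$ and the constants, so it is separable, and therefore $\alpha L$ is compact metrizable and second countable. Each set $L^{(j)}\setminus L^{(j+1)}$ is a discrete subspace of a second countable space, hence countable, and $L$ is the union of these sets for $j<h$. So $L$ is countable. The set $D=L^{(h-1)}$ is nonempty, closed in $L$, and discrete because $D'=\emptyset$.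

\emph{Upper bound.} Let $A\subset C_0(L)$ be bounded and $A_{(j)}=A|_{L^{(j)}}\subset C_0(L^{(j)})$ for $0\le j\le h-1$. Restriction has norm at most $1$, so $\operatorname{wk}(A_{(j)})\le\operatorname{wk}(A)$ by Lemma~\ref{lem:op}. For $0\le j<h-1$ the space $M=L^{(j)}$ is countable and closed in $L$, the space $\alpha M\subset\alpha L$ is metrizable, and $M'=L^{(j+1)}\ne\emptyset$. Proposition~\ref{prop:step} gives $\omega(A_{(j)})\le\omega(A_{(j+1)})+2\operatorname{wk}(A)$, and adding these inequalities we get
\[
\omega(A)\le\omega(A|_D)+2(h-1)\operatorname{wk}(A).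
\]
If $D$ is finite, then $C_0(D)$ is finite-dimensional and $\omega(A|_D)=0$. If $D$ is infinite, then $C_0(D)$ is $c_0$, and $\omega(A|_D)=\operatorname{wk}(A|_D)\le\operatorname{wk}(A)$ by Proposition~\ref{prop:c0}. This proves the inequality with $C=2(h-1)$, respectively $C=2h-1$. In particular, the measures are equivalent.

\emph{Sharpness for finite $D$.} If $h=1$, the constant is $0$ and there is nothing to prove. Let $m=h-1\ge1$ and $p\in D=L^{(m)}$. Lemma~\ref{lem:copy} gives a compact $T\subset L$ homeomorphic to $K_m$, and Lemma~\ref{lem:ext}(b), with $M=\alpha L$ and $q=\infty$, gives an isometric embedding $J:C(K_m)\to C_0(L)$. Then $\omega(JA_m)=m$ by Lemma~\ref{lem:omega}(a) and $\operatorname{wk}(JA_m)\le\frac12$ by Lemmas~\ref{lem:op} and~\ref{lem:wk}. So every admissible constant satisfies $C\ge2m=2(h-1)$.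

\emph{Sharpness for infinite $D$.} Let $m=h$. Now $L^{(m)}$ is empty, but the point $\infty$ can serve as the top point of $K_m$. A compact subset of $L$ meets the closed discrete set $D$ in a finite set, so every neighborhood of $\infty$ in $\alpha L$ contains all but finitely many points of $D$. By (D2), $D\subset(\alpha L)^{(m-1)}$, and this set is closed by (D1); hence $\infty\in(\alpha L)^{(m)}$. Lemma~\ref{lem:copy} gives a compact $T\subset\alpha L$ and a homeomorphism $K_m\to T$ that maps $\emptyset$ to $\infty$. By Lemma~\ref{lem:ext}(a) there is an isometric embedding $J:Y_m\to C_0(L)$. Then $\omega(JA_m^0)=m-\frac12$ by Lemma~\ref{lem:omega}(b) and $\operatorname{wk}(JA_m^0)\le\frac12$ by Lemmas~\ref{lem:op} and~\ref{lem:wk}. So $C\ge2m-1=2h-1$.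
\end{proof}

Separability enters in two ways. It makes $\alpha L$ metrizable, which is needed for the extension operators, for Lemma~\ref{lem:copy} and for the sequence $(t_i)$ in Proposition~\ref{prop:step}; and it makes $L$ countable, so that the elements of $X^{**}$ are bounded functions on $L$.

\begin{example}\label{ex:ordinals}
In an interval of ordinals with the order topology the non-isolated points are the limit ordinals $\omega\beta$, $\beta\ge1$. Since $\beta\mapsto\omega^j\beta$ is strictly increasing and continuous, $\omega^j\beta$ is a limit of smaller multiples of $\omega^j$ exactly when $\beta$ is a limit ordinal. So for $j\ge1$ the $j$-th derivative of an interval $[0,\gamma]$ or $[0,\gamma)$ consists of the ordinals $\omega^j\beta$, $\beta\ge1$, in that interval. For $L=[0,\omega^m]$ we get $L^{(m)}=\{\omega^m\}$, $h=m+1$ and $C=2m$; the case $m=1$ is the space $c$, where Example~\ref{ex:c} is extremal. For $L=[0,\omega^m)$ we get $L^{(m)}=\emptyset$, while $L^{(m-1)}$ contains $\omega^{m-1}n$ for all $n\in\mathbb N$, so $h=m$ and $C=2m-1$; the case $m=1$ is $c_0$. For $L=[0,\omega^\omega]$ we have $\omega^n\in L^{(n)}$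 for all $n$, so the measures are not equivalent in $C[0,\omega^\omega]$.
\end{example}

\begin{thebibliography}{9}
\bibitem{HK} Jan Hamhalter and Ond\v{r}ej F.~K. Kalenda, \emph{Measures of weak non-compactness in spaces of nuclear operators}, arXiv:1711.08906 (2017).
\end{thebibliography}
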